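\title{Dual thin $Q$-polynomial association schemes and tight spherical $7$-designs}

\begin{abstract}
A $Q$-polynomial association scheme embeds in the unit sphere $S^{m-1}$ of its first eigenspace. We prove a conjecture from a paper of Lansdown, Martin, Munemasa, Suda and Tanaka: if the scheme is dual thin, has at least three classes and $m\ge 3$, then the embedded set is a spherical design of strength at most $7$, and strength $7$ occurs only for tight $7$-designs. Dual thinness is needed only at one base point and only for modules of dual endpoint at most $3$, and strength $6$ does not occur. Conversely, every tight spherical $7$-design in $S^{m-1}$, $m\ge3$, carries a dual thin $Q$-polynomial scheme with four classes. The proof identifies the modules of the Terwilliger algebra in low degree with spaces of spherical harmonics and counts their dimension in two ways.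
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Spherical designs and $Q$-polynomial schemes}

Let $S=S^{m-1}$ be the unit sphere in $\mathbb R^m$ with its normalized surface measure. A nonempty finite set $\Omega\subset S$ is a \emph{spherical $t$-design} if every polynomial of degree at most $t$ has the same average over $\Omega$ as over $S$. The \emph{strength} $t(\Omega)$ is the largest such $t$; it measures up to which degree $\Omega$ cannot be told apart from the sphere. A $7$-design has at least $2\binom{m+2}{3}$ points (Lemma~\ref{lem:lp} recalls the proof), and it is \emph{tight} if it has exactly this many.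

A \emph{symmetric association scheme} with $d\ge1$ classes is a finite set $X$ with a partition $\mathcal R=\{R_0,\dots,R_d\}$ of $X\times X$ into nonempty symmetric relations, $R_0$ the diagonal, such that the span of the $0/1$ adjacency matrices $A_0=I,A_1,\dots,A_d$ is closed under multiplication. This span is a commutative algebra of symmetric matrices. It has a second basis of \emph{primitive idempotents} $E_0=|X|^{-1}J,E_1,\dots,E_d$, which are real symmetric matrices with $E_iE_j=\delta_{ij}E_i$ and $\sum_iE_i=I$. Every matrix in the algebra has constant diagonal; applied to $A_i^2$, this shows that $A_i$ has a constant row sum $k_i>0$. The scheme is \emph{$Q$-polynomial} with respect to the ordering $E_0,E_1,\dots,E_d$ if each $E_i$ is a polynomial of degree exactly $i$ in $E_1$ for the entrywise product $\circ$.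

Let $m=\operatorname{rank}E_1$. The matrix $|X|m^{-1}E_1$ is positive semidefinite of rank $m$ with diagonal entries $1$, so there are unit vectors $\xi_x\in\mathbb R^m$ $(x\in X)$ with $\xi_x\cdot\xi_y=|X|m^{-1}(E_1)_{x,y}$. The set
\[
\tilde X=\{\xi_x:x\in X\}\subset S^{m-1},
\]
unique up to an orthogonal transformation, is the \emph{spherical embedding} of the scheme with respect to $E_1$.

How large can $t(\tilde X)$ be? Write $V=\mathbb C^X$. The $Q$-polynomial property says that $E_0V+\dots+E_kV$ consists of the restrictions to $\tilde X$ of the polynomials of degree at most $k$, so the eigenspace $E_kV$ plays the role of the space of spherical harmonics of degree $k$. Since there are only $d+1$ eigenspaces, $t(\tilde X)\le 2d$ (Lemma~\ref{lem:design}). The question is when this bound, which grows with $d$, can be replaced by an absolute one.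

\subsection{The Terwilliger algebra}

Fix $x\in X$ and let $E_i^*=E_i^*(x)$ be the diagonal matrix with $(E_i^*)_{y,y}=(A_i)_{x,y}$. The \emph{Terwilliger algebra} $T(x)$ is the subalgebra of $\mathbb C^{X\times X}$ generated by $A_0,\dots,A_d$ and $E_0^*,\dots,E_d^*$. It is closed under conjugate transposition, hence semisimple, and the orthogonal complement in $V$ of a submodule is a submodule. An irreducible $T(x)$-module $W$ is \emph{dual thin} if $\dim E_iW\le1$ for all $i$, and its \emph{dual endpoint} is $\min\{i:E_iW\ne0\}$. The algebra $T(x)$ is dual thin if all its irreducible modules are, and the scheme is dual thin if $T(x)$ is dual thin for every $x\in X$. In examples we verify this property as follows.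

\begin{lemma}\label{lem:sum}
If $V$ is a sum of $T(x)$-submodules $W_\alpha$ with $\dim E_iW_\alpha\le1$ for all $i$ and $\alpha$, then $T(x)$ is dual thin.
\end{lemma}

\begin{proof}
An irreducible module of the semisimple algebra $T(x)$ is isomorphic to a submodule of the faithful module $V$. As $V$ is a quotient of $\bigoplus_\alpha W_\alpha$, the irreducible module is isomorphic to a submodule $W$ of some $W_\alpha$, and $\dim E_iW\le\dim E_iW_\alpha\le1$.
\end{proof}

\begin{example}[Polygons]\label{ex:polygon}
Let $n\ge3$, $X=\mathbb Z/n\mathbb Z$, $d=\lfloor n/2\rfloor$, and let $(x,y)\in R_i$ if $x-y=\pm i$. The idempotent $E_j$ is a positive multiple of the matrix $(\cos(2\pi j(x-y)/n))_{x,y}$, and $\cos j\theta$ is a polynomial of degree $j$ in $\cos\theta$, so the scheme is $Q$-polynomial. Here $m=2$ and $\tilde X$ is the regular $n$-gon. On the unit circle in $\mathbb C$ the polynomials of degree at most $t$ are spanned by the powers $\eta^k$ with $|k|\le t$, and $\eta^k$ sums to $0$ over the $n$th roots of unity exactly when $n\nmid k$; so $t(\tilde X)=n-1$. The reflection $y\mapsto 2x-y$ commutes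 with the generators of $T(x)$, so the symmetric and the antisymmetric functions form two submodules with sum $V$. The space $E_jV$ is spanned by $\cos(2\pi j(y-x)/n)$ and $\sin(2\pi j(y-x)/n)$, so it meets each submodule in dimension at most $1$. By Lemma~\ref{lem:sum} the scheme is dual thin.
\end{example}

Thus for $m=2$ dual thin schemes have unbounded strength, and for odd $n$ they attain the bound $2d$. For $m\ge3$ we shall meet the icosahedron, of strength $5$ (Section~\ref{sec:ico}), and the normalized roots of $E_8$, a tight $7$-design (Example~\ref{ex:E8}). The following conjecture from \cite{LMMST} says that $7$ cannot be exceeded.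

\medskip
\noindent\textbf{Conjecture.} \emph{Let $(X,\mathcal R)$ be a dual thin $Q$-polynomial scheme with $d\ge3$ and $m\ge3$. Then $t(\tilde X)\le7$, and if $t(\tilde X)=7$, then $\tilde X$ is a tight spherical $7$-design.}

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $(X,\mathcal R)$ be a $Q$-polynomial symmetric association scheme with $d\ge1$ and $m\ge3$. Assume that for some $x\in X$ every irreducible $T(x)$-submodule of $\mathbb C^X$ with dual endpoint at most $3$ is dual thin. Then:
\begin{enumerate}
\item[(1)] $t(\tilde X)\le7$;
\item[(2)] $t(\tilde X)\ne6$;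
\item[(3)] if $t(\tilde X)=7$, then $d=4$ and $\tilde X$ is a tight spherical $7$-design.
\end{enumerate}
In particular, the conjecture holds.
\end{theorem}

\begin{theorem}\label{thm:converse}
Let $m\ge3$ and let $\Omega\subset S^{m-1}$ be a tight spherical $7$-design. With the relations given by the inner products, $\Omega$ is a $Q$-polynomial scheme with $d=4$, its spherical embedding with respect to $E_1$ is $\Omega$, its strength is exactly $7$, and it is dual thin.
\end{theorem}

\begin{corollary}\label{cor:equiv}
For a dual thin $Q$-polynomial scheme with $m\ge3$ the following are equivalent: $t(\tilde X)\ge6$; $t(\tilde X)=7$; $\tilde X$ is a tight spherical $7$-design. When they hold, $d=4$.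
\end{corollary}

By Theorem~\ref{thm:converse} the scheme on the roots of $E_8$ is dual thin, so the bound $7$ is attained. The $n$-gons with $n\ge9$, which have $d\ge4$ and strength at least $8$, show that $m\ge3$ is necessary.

\subsection{Where the number $7$ comes from}

Take $\xi_x$ as north pole, let $z$ be the height function and $u$ the projection to the equatorial hyperplane $U$. The relations cut $X$ into $d+1$ shells on which $z$ is constant, and $T(x)$ is generated by the $E_i$ and multiplication by $z$. The sphere has a model of this algebra, generated by the projections onto the harmonics of each degree and multiplication by $z$. For a harmonic form $h$ of degree $r$ on $U$, the functions $\varphi(z)h(u)$ form a module that meets the harmonics of each degree $r,r+1,\dots$ in one dimension. We show that a dual thin scheme of strength $2e$ copies this picture for $r\le e-1$: there is a module generated by such an $h$, with dual endpoint $r$, and $h$ is nonzero on every shell except the poles. This module has dimension at least $d-1$, the least possible number of such shells, and at most $d-r+1$,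 the number of eigenspaces $E_rV,\dots,E_dV$. Hence $r\le2$, which forces $e\le3$ and $t(\tilde X)\le7$. Strength $7$ needs a further idea, a comparison of two eigenvalues of the Gram operator on harmonics of degree $4$.

\section{Spherical harmonics}\label{sec:harm}

Polynomials have complex coefficients; $\bar f$ is the polynomial with the conjugate coefficients, and a \emph{form} is a homogeneous polynomial. For a Euclidean space $Y$ of dimension $n\ge2$ let $\operatorname{Harm}_k(Y)$ be the space of harmonic forms of degree $k$. It is nonzero, since it contains $(\eta_1+i\eta_2)^k$. We use three textbook facts.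
\begin{enumerate}
\item[(H1)] Every form of degree $k$ on $Y$ is uniquely a sum $\sum_j|\eta|^{2j}F_{k-2j}$ with $F_l\in\operatorname{Harm}_l(Y)$.
\item[(H2)] Harmonic forms of different degrees are orthogonal on the unit sphere of $Y$. In particular, the average over the unit sphere of the form in (H1) is $F_0$ (read as $0$ if $k$ is odd).
\item[(H3)] Let $\langle f,g\rangle_S=\int_Sf\bar g$ and let $f_1,\dots,f_N$ be an orthonormal basis of $\operatorname{Harm}_k(\mathbb R^m)$. There is a real polynomial $Z_k$ of degree $k$, even or odd as $k$ is, with $\sum_jf_j(\xi)\overline{f_j(\eta)}=Z_k(\xi\cdot\eta)$ for $\xi,\eta\in S$.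
\end{enumerate}
A form is determined by its values on $S$, and we identify $\operatorname{Harm}_k(\mathbb R^m)$ with a space of functions on $S$. Let $P_k$ be the space of functions on $S$ given by polynomials of degree at most $k$. By (H1) and (H2), $P_k$ is the orthogonal sum of the spaces $\operatorname{Harm}_j(\mathbb R^m)$ with $j\le k$. So $\Omega$ is a $t$-design if and only if every $f\in\operatorname{Harm}_k(\mathbb R^m)$ with $1\le k\le t$ sums to $0$ over $\Omega$. If $\Omega$ is \emph{antipodal}, that is $\Omega=-\Omega$, this is automatic for odd $k$: an antipodal $2e$-design is a $(2e+1)$-design. Comparing dimensions in (H1) gives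
\begin{equation}\label{eq:dims}
\sum_{k=0,2}\dim\operatorname{Harm}_k(\mathbb R^m)=\binom{m+1}2,\qquad \sum_{k=1,3}\dim\operatorname{Harm}_k(\mathbb R^m)=\binom{m+2}3 .
\end{equation}

For $\xi\in S$ the real function $\eta\mapsto Z_k(\xi\cdot\eta)$ lies in $\operatorname{Harm}_k(\mathbb R^m)$ and reproduces values: $\langle f,Z_k(\xi\cdot\,)\rangle_S=f(\xi)$ for $f\in\operatorname{Harm}_k(\mathbb R^m)$. Integrating (H3) with $\xi=\eta$ gives $Z_k(1)=\dim\operatorname{Harm}_k(\mathbb R^m)$. We have $Z_0=1$ and $Z_1(s)=ms$.

Let $\sigma$ be the distribution of $\xi\cdot\eta$ for fixed $\xi\in S$ and uniform $\eta\in S$. It has density proportional to $(1-s^2)^{(m-3)/2}$ on $[-1,1]$. By (H2) and the reproducing property,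
\begin{equation}\label{eq:Zorth}
\int Z_jZ_k\,d\sigma=\delta_{jk}Z_k(1).
\end{equation}
The odd moments of $\sigma$ vanish. Integrating the derivative of $s^{j+1}(1-s^2)^{(m-1)/2}$ over $[-1,1]$ shows that the moments $\mu_j=\int s^jd\sigma$ satisfy $(j+1)(\mu_j-\mu_{j+2})=(m-1)\mu_{j+2}$, that is,
\begin{equation}\label{eq:moments}
\mu_0=1,\qquad \mu_{j+2}=\frac{j+1}{m+j}\,\mu_j .
\end{equation}

\subsection{Designs and inner products}

The design property can be read off from the inner products.

\begin{lemma}\label{lem:moment}
A nonempty finite set $\Omega\subset S$ is a $t$-design if and only if $|\Omega|^{-1}\sum_{y\in\Omega}(w\cdot y)^j=\mu_j$ for all $w\in\Omega$ and $1\le j\le t$.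
\end{lemma}

\begin{proof}
Necessity is the definition applied to $\eta\mapsto(w\cdot\eta)^j$. Conversely, let $1\le k\le t$. The hypothesis and \eqref{eq:Zorth} give $\sum_yZ_k(w\cdot y)=|\Omega|\int Z_kZ_0\,d\sigma=0$ for every $w\in\Omega$. Summing over $w$ and using (H3), we get $\sum_j\bigl|\sum_wf_j(w)\bigr|^2=0$, so every element of $\operatorname{Harm}_k(\mathbb R^m)$ sums to $0$ over $\Omega$.
\end{proof}

\begin{lemma}\label{lem:lp}
Let $N=\binom{m+2}3$ and let $\Omega\subset S$ be a $7$-design. Then $|\Omega|\ge2N$. If $|\Omega|=2N$, then $\Omega=-\Omega$ and the inner products $x\cdot y$ $(x,y\in\Omega)$ take at most five values.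
\end{lemma}

\begin{proof}
The polynomial $C=Z_1+Z_3$ is an odd cubic with $C(1)=N$ and $\int C^2d\sigma=N$, by \eqref{eq:dims} and \eqref{eq:Zorth}; also $\int sC^2d\sigma=0$ by parity. The polynomial $F(s)=(1+s)C(s)^2$ has degree $7$ and is nonnegative on $[-1,1]$. For $x\in\Omega$,
\[
|\Omega|N=|\Omega|\int F\,d\sigma=\sum_{y\in\Omega}F(x\cdot y)\ge F(1)=2N^2 .
\]
If $|\Omega|=2N$, then $F(x\cdot y)=0$ for $y\ne x$, so each inner product is $1$, $-1$ or one of the at most three roots of $C$. Moreover $0=|\Omega|\int sC^2d\sigma=\sum_y(x\cdot y)C(x\cdot y)^2$. In this sum $y=x$ contributes $N^2$, the point $y=-x$ contributes $-N^2$ if it lies in $\Omega$, and all other points contribute $0$. So $-x\in\Omega$.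
\end{proof}

\begin{example}[The roots of $E_8$]\label{ex:E8}
The $240=2\binom{10}3$ roots of $E_8$ are the $112$ vectors $\pm e_i\pm e_j$ $(i<j)$ and the $128$ vectors $(\pm\frac12,\dots,\pm\frac12)$ with an even number of minus signs. They have squared length $2$ and integral inner products. Coordinate permutations and even sign changes preserve the set and act transitively on each of the two types. The root $e_1+e_2$ has inner product $1$ with the $24$ roots $e_1\pm e_j$, $e_2\pm e_j$ $(j\ge3)$ and with the $32$ roots of the second type whose first two coordinates are positive. The root $(\frac12,\dots,\frac12)$ has inner product $1$ with the $28$ roots $e_i+e_j$ and with the $28$ roots of the second type with two minus signs. So after normalization each point sees the inner products $1,\frac12,0,-\frac12,-1$ with multiplicities $1,56,126,56,1$. The odd moments vanish, and the even moments $(2+112\cdot2^{-j})/240$ equal $\frac18,\frac3{80},\frac1{64}$ for $j=2,4,6$, which are the values $\mu_2,\mu_4,\mu_6$ given by \eqref{eq:moments} for $m=8$. By Lemma~\ref{lem:moment} the normalized roots form a tight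 $7$-design.
\end{example}

\subsection{Harmonics seen from a pole}

From now on $m\ge3$. Fix a pole $p\in S$, let $z(\eta)=p\cdot\eta$, let $U=p^\perp$, so that $\dim U=m-1\ge2$, and let $u(\eta)$ be the orthogonal projection of $\eta$ onto $U$. Polynomials on $U$ are regarded as polynomials on $\mathbb R^m$ through $u$. On $S$ we have $|u|^2=1-z^2$. The height $z$ has distribution $\sigma$, and given $z$ the vector $u$ is uniform on the sphere of radius $\sqrt{1-z^2}$ in $U$. So for real polynomials $\varphi,\psi$ in one variable and forms $h,h'$ on $U$ of degrees $r,q$,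
\begin{equation}\label{eq:product}
\langle\varphi(z)h,\psi(z)h'\rangle_S=\langle h,h'\rangle_U\int\varphi\psi\,(1-s^2)^{(r+q)/2}d\sigma ,
\end{equation}
where $\langle h,h'\rangle_U$ is the average of $h\overline{h'}$ over the unit sphere of $U$. For $r=q$ the weight $(1-s^2)^rd\sigma$ appears. Let $G^{(r)}_j$ be the monic orthogonal polynomial of degree $j$ for this weight. It is real, it is even or odd as $j$ is because the weight is even, and its roots are simple and lie in $(-1,1)$. In particular $G_0^{(r)}=1$ and $G^{(r)}_1(s)=s$. By \eqref{eq:Zorth}, $Z_k$ is orthogonal for $\sigma$ to all polynomials of lower degree, so it is a nonzero multiple of $G_k^{(0)}$.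

\begin{lemma}[Branching]\label{lem:branch}
As functions on $S$, and orthogonally for $\langle\,,\rangle_S$,
\begin{equation}\label{eq:branch}
\operatorname{Harm}_k(\mathbb R^m)=\bigoplus_{r=0}^kG^{(r)}_{k-r}(z)\operatorname{Harm}_r(U).
\end{equation}
The function $G^{(r)}_{k-r}(z)h$ is nonzero on $S$ if $0\neq h\in \operatorname{Harm}_r(U)$.
\end{lemma}

\begin{proof}
A polynomial of degree at most $k$ is a sum of terms $z^af$ with $f$ a form of degree $b$ on $U$ and $a+b\le k$. By (H1) for $U$ and $|u|^2=1-z^2$, such a term agrees on $S$ with a sum of terms $z^a(1-z^2)^iF_{b-2i}$. So $P_k$ is spanned by the spaces $z^j\operatorname{Harm}_q(U)$ with $j+q\le k$. Let $h\in\operatorname{Harm}_r(U)$, $h'\in\operatorname{Harm}_q(U)$ and $j+q\le k-1$. By \eqref{eq:product}, $G^{(r)}_{k-r}(z)h$ is orthogonal to $z^jh'$: if $q\ne r$ because $\langle h,h'\rangle_U=0$, and if $q=r$ because $j<k-r$. So $G^{(r)}_{k-r}(z)h\in P_k$ is orthogonal to $P_{k-1}$ and lies in $\operatorname{Harm}_k(\mathbb R^m)$. Formula \eqref{eq:product} also gives the orthogonality of the summands and the last assertion. Since the $G^{(r)}_{k-r}$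 are monic,
\[
P_k=P_{k-1}+\sum_rz^{k-r}\operatorname{Harm}_r(U)=P_{k-1}+\sum_rG^{(r)}_{k-r}(z)\operatorname{Harm}_r(U),
\]
so the summands span $\operatorname{Harm}_k(\mathbb R^m)$.
\end{proof}

We shall know that products of harmonics of different low degrees sum to zero on a shell, and we shall want the same for harmonics of higher degree. A product of harmonics is rarely harmonic, but powers of one isotropic linear form are, and they span. Let $U_{\mathbb C}=U\otimes\mathbb C$ with the bilinear extension of the dot product.

\begin{lemma}\label{lem:iso}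
For $k\ge0$, the space $\operatorname{Harm}_k(U)$ is spanned by the forms $(a\cdot u)^k$ with $a\in U_{\mathbb C}$, $a\cdot a=0$.
\end{lemma}

\begin{proof}
The case $k=0$ is trivial; let $k\ge1$. The forms are harmonic, since $\Delta(a\cdot u)^k=k(k-1)(a\cdot a)(a\cdot u)^{k-2}$. On forms of degree $k$ let $[f,g]=f(\partial)\bar g$. The monomials are orthogonal with positive norms, so this is a positive definite inner product. Let $f\in\operatorname{Harm}_k(U)$ be orthogonal to all $(a\cdot u)^k$. Since $[(a\cdot u)^k,f]=(a\cdot\partial)^k\bar f=k!\,\bar f(a)=k!\,\overline{f(\bar a)}$, and $\bar a$ is isotropic together with $a$, the form $f$ vanishes on the cone $u\cdot u=0$ in $U_{\mathbb C}$. The quadratic form $u\cdot u$ has rank $\dim U\ge2$, so it is not the square of a linear form and is squarefree. By the Nullstellensatz $f=(u\cdot u)g$ for a polynomial $g$. Then $[f,f]=g(\partial)\Delta\bar f=0$, so $f=0$.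
\end{proof}

\section{Eigenspaces and modules as spaces of polynomial functions}\label{sec:scheme}

Let $(X,\mathcal R)$ be a $Q$-polynomial scheme. We view $V=\mathbb C^X$ as the space of functions on $X$ with $\langle f,g\rangle_X=|X|^{-1}\sum_yf(y)\overline{g(y)}$, and put $E_i=0$ for $i<0$ and $i>d$. For a polynomial $f$ on $\mathbb R^m$ let $f|_X$ be the function $y\mapsto f(\xi_y)$, and let $\operatorname{Pol}_k\subset V$ be the space of the $f|_X$ with $\deg f\le k$.

For $j\le d$ the $j+1$ independent matrices $E_0,\dots,E_j$ lie in the span of $E_1^{\circ0}=J,E_1^{\circ1},\dots,E_1^{\circ j}$. Hence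
\begin{equation}\label{eq:span}
\operatorname{span}(E_0,\dots,E_j)=\operatorname{span}(E_1^{\circ0},\dots,E_1^{\circ j})\qquad(0\le j\le d),
\end{equation}
and $E_1^{\circ0},\dots,E_1^{\circ d}$ are independent, which requires the entries of $E_1$ to take $d+1$ distinct values. So if $z_i$ is the value of $\xi_x\cdot\xi_y$ on $R_i$, then $z_0=1$ and $z_0,\dots,z_d$ are distinct. In particular $x\mapsto\xi_x$ is injective, and averages over $X$ are averages over $\tilde X$.

\subsection{The eigenspaces}

\begin{lemma}\label{lem:pol}
For $0\le k\le d$ we have $\operatorname{Pol}_k=E_0V+\dots+E_kV$. So $\operatorname{Pol}_k=V$ for $k\ge d$, and $E_kV$ is the orthogonal complement of $\operatorname{Pol}_{k-1}$ in $\operatorname{Pol}_k$.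
\end{lemma}

\begin{proof}
Let $M$ be the real matrix with rows $\xi_y^{\otimes j}$ $(y\in X)$. Its columns are the restrictions of the monomials of degree $j$. The matrix $MM^{\mathsf T}=((\xi_w\cdot\xi_y)^j)_{w,y}$ is a nonzero multiple of $E_1^{\circ j}$ and has the same column space as $M$. So $\operatorname{Pol}_k$ is the sum of the column spaces of $E_1^{\circ0},\dots,E_1^{\circ k}$. By \eqref{eq:span} each $E_1^{\circ j}$ with $j\le k$ is a combination of $E_0,\dots,E_k$, and each $E_j$ with $j\le k$ is a combination of $E_1^{\circ0},\dots,E_1^{\circ k}$; this gives both inclusions.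
\end{proof}

Multiplication by a real linear function $\ell$ maps $\operatorname{Pol}_k$ into $\operatorname{Pol}_{k+1}$. In particular,
\begin{equation}\label{eq:raise}
\ell\cdot E_kV\subset E_0V+\dots+E_{k+1}V .
\end{equation}

\begin{lemma}\label{lem:design}
Let $\tilde X$ be a $t$-design, $k\ge0$ and $2k-1\le t$. Then $k\le d$ and $\operatorname{Harm}_k(\mathbb R^m)|_X=E_kV$. If $2k\le t$, restriction is an isometry from $\operatorname{Harm}_k(\mathbb R^m)$ with $\langle\,,\rangle_S$ onto $E_kV$ with $\langle\,,\rangle_X$. In particular $t(\tilde X)\le2d$.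
\end{lemma}

\begin{proof}
The case $k=0$ is trivial; let $k\ge1$. For $f\in\operatorname{Harm}_k(\mathbb R^m)$ and $\deg g\le k-1$ the polynomial $f\bar g$ has degree at most $2k-1$, so $\langle f|_X,g|_X\rangle_X=\langle f,g\rangle_S=0$. Thus $f|_X\perp\operatorname{Pol}_{k-1}$. If $k>d$, then $\operatorname{Pol}_{k-1}=V$ and $f|_X=0$ for all $f$, which fails for $f=Z_k(\xi_x\cdot\,)$ at the point $x$. So $k\le d$, and $\operatorname{Harm}_k(\mathbb R^m)|_X\subset E_kV$ by Lemma~\ref{lem:pol}. Equality holds because $P_k=P_{k-1}+\operatorname{Harm}_k(\mathbb R^m)$ gives $\operatorname{Pol}_k=\operatorname{Pol}_{k-1}+\operatorname{Harm}_k(\mathbb R^m)|_X$. The isometry is the design property in degree $2k$. A $(2d+1)$-design is excluded by taking $k=d+1$.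
\end{proof}

In the other direction, a design with few inner products is a $Q$-polynomial scheme.

\begin{lemma}\label{lem:fromdesign}
Let $d\ge2$ and let $\Omega\subset S$ be a $(2d-2)$-design whose inner products $x\cdot y$ $(x,y\in\Omega)$ take at most $d+1$ values, with $|\Omega|>\sum_{k=0}^{d-1}\dim\operatorname{Harm}_k(\mathbb R^m)$. Then the inner products take exactly $d+1$ values, and the relations that they define form a $Q$-polynomial scheme with $d$ classes, with $\operatorname{rank}E_1=m$ and spherical embedding $\Omega$.
\end{lemma}

\begin{proof}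
Let $\mathcal A$ be the span of the $0/1$ matrices of the occurring inner products; the value $1$ gives the matrix $I$. For $k\le d-1$ put $E_k=|\Omega|^{-1}(Z_k(x\cdot y))_{x,y}\in\mathcal A$. For $i,j\le d-1$ the design property in degree $i+j$ and the reproducing property give
\[
(E_iE_j)_{x,y}=|\Omega|^{-1}\int_SZ_i(x\cdot\eta)Z_j(\eta\cdot y)\,d\eta=\delta_{ij}(E_i)_{x,y},
\]
and $\operatorname{rank}E_k=\operatorname{tr}E_k=Z_k(1)=\dim\operatorname{Harm}_k(\mathbb R^m)$. The idempotent $E_d=I-\sum_{k<d}E_k\in\mathcal A$ is orthogonal to the others and nonzero by the assumption on $|\Omega|$. Thus $\mathcal A$, of dimension at most $d+1$, contains $d+1$ nonzero mutually orthogonal idempotents. They form a basis, so there are exactly $d+1$ inner products, $\mathcal A$ is closed under multiplication, and $E_0=|\Omega|^{-1}J,\dots,E_d$ are the primitive idempotents. For $k\le d-1$, $E_k$ is entrywise a polynomial of degree exactly $k$ in $E_1=|\Omega|^{-1}m(x\cdot y)_{x,y}$. By interpolation at the $d+1$ values of $E_1$, the matrix $E_d$ is entrywise a polynomial of degree at most $d$ in $E_1$, and the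 degree is $d$ because $E_d\notin\operatorname{span}(E_0,\dots,E_{d-1})=\operatorname{span}(E_1^{\circ0},\dots,E_1^{\circ(d-1)})$. The Gram matrix $|\Omega|m^{-1}E_1$ is that of $\Omega$.
\end{proof}

\subsection{Dual thin modules}

Fix $x\in X$ and take the pole $p=\xi_x$ in the notation of Section~\ref{sec:harm}. We write $z(y)$, $u(y)$ for $z(\xi_y)$, $u(\xi_y)$, and $z$ also for the operator of multiplication by $z|_X$. The \emph{shells} are the sets $X_i=\{y:(x,y)\in R_i\}$, of size $k_i$. On $X_i$ we have $z=z_i$ and $|u|^2=1-z_i^2$. A shell is \emph{interior} if $|z_i|<1$, and $\nu$ denotes the number of interior shells. Among the $d+1$ distinct values $z_i$, the value $1$ occurs once and $-1$ at most once, so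
\begin{equation}\label{eq:nu}
\nu\ge d-1,\quad\text{with equality if and only if $-1$ is one of the $z_i$.}
\end{equation}
The matrix $E_i^*$ restricts a function to $X_i$, and $z=\sum_iz_iE_i^*$. As the $z_i$ are distinct, $M^*=\operatorname{span}(E_0^*,\dots,E_d^*)$ is the algebra of polynomials in $z$. So $T(x)$ is generated by $E_0,\dots,E_d$ and $z$, and a subspace of $V$ is a submodule if and only if it is invariant under $z$ and spanned by vectors from the eigenspaces $E_iV$.

\begin{lemma}\label{lem:thin}
Let $W\subset V$ be an irreducible dual thin $T(x)$-module with dual endpoint $r$, and let $0\ne f\in E_rW$. Then: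
\begin{enumerate}
\item[(i)] $\dim W\le d-r+1$;
\item[(ii)] $W=M^*f$, and $\dim W$ is the number of shells on which $f$ is not identically zero;
\item[(iii)] $E_jW=\mathbb C\,E_j(z^{j-r}f)$ for all $j\ge r$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (i) holds because $W=E_rW\oplus\dots\oplus E_dW$. Since $zW\subset W$ and $E_iW=0$ for $i<r$, \eqref{eq:raise} gives $z^jf\in E_rW+\dots+E_{r+j}W$. Let $n$ be maximal with $E_{r+j}z^jf\ne0$ for all $0\le j\le n$, and let $W'=E_rW\oplus\dots\oplus E_{r+n}W$. By triangularity $f,zf,\dots,z^nf$ are independent elements of $W'$, and $\dim W'\le n+1$ by dual thinness, so they form a basis of $W'$. Since $E_{r+n+1}z^{n+1}f=0$, also $z^{n+1}f\in W'$. Thus $W'$ is invariant under $z$ and all $E_i$, so $W'=W$ and $W=M^*f$. The nonzero vectors among the $E_i^*f$ have disjoint supports and span $M^*f$, which proves (ii). For $r\le j\le r+n$ the space $E_jW$ has dimension at most $1$ and contains $E_jz^{j-r}f\ne0$; for $j>r+n$ both sides of (iii) are $0$.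
\end{proof}

Parts (i) and (ii) are the two counts of $\dim W$. Part (iii) says that the whole module is determined by its lowest eigenspace.

\section{The icosahedron}\label{sec:ico}

Let $X\subset S^2$ be the set of the $12$ vertices of a regular icosahedron. A vertex has inner product $1/\sqrt5$ with its five neighbors and $-1/\sqrt5$ with their antipodes, so the even moments are $(2+10\cdot5^{-j/2})/12=\frac13,\frac15,\frac{13}{75}$ for $j=2,4,6$, while $\mu_j=\frac13,\frac15,\frac17$ by \eqref{eq:moments}. By Lemma~\ref{lem:moment} the strength is $5$. Since $12>1+3+5$, Lemma~\ref{lem:fromdesign} makes $X$ a $Q$-polynomial scheme with $d=3$, and by Lemma~\ref{lem:design} $E_kV=\operatorname{Harm}_k(\mathbb R^3)|_X$ for $k\le3$.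

Fix a vertex $x$ and identify $U$ with $\mathbb C$, so that $\operatorname{Harm}_r(U)$ is spanned by $u^r$ and $\bar u^r$. The shells are the two poles and two pentagons, so $\nu=2=d-1$. The rotation $\rho$ by $2\pi/5$ about $x$ permutes $X$, fixes $x$ and preserves inner products, so it commutes with $T(x)$. Its eigenspaces $V^{(r)}=\{f:f\circ\rho=e^{2\pi ir/5}f\}$, $r\in\mathbb Z/5\mathbb Z$, are submodules with sum $V$. The space $V^{(0)}$ of functions constant on the shells has dimension $4$. For $r\ne0$ a function in $V^{(r)}$ vanishes at the poles and is determined by one value on each pentagon, so $\dim V^{(r)}=2$. The branching formula \eqref{eq:branch} supplies nonzero vectors of these modules in the eigenspaces: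
\[
\begin{array}{c|cccc}
&E_0V&E_1V&E_2V&E_3V\\\hline
V^{(0)}&1&z&G^{(0)}_2(z)&G^{(0)}_3(z)\\
V^{(1)}&&u&zu&\\
V^{(2)}&&&u^2&zu^2
\end{array}
\]
The rows for $V^{(-1)}$ and $V^{(-2)}$ are the complex conjugates of the last two. By the dimension count each row is a basis, so the scheme is dual thin by Lemma~\ref{lem:sum}.

Consider the module generated by $u^r$. The function $u^r$ is nonzero on both pentagons, so $M^*u^r$ has dimension $2$. If the module has dual endpoint $r$, its dimension is at most $d-r+1=4-r$. For $r=1$ there is room to spare, for $r=2$ the count is sharp, and for $r=3$ it would read $2\le1$. So the cubic $u^3\in E_3V$ cannot start a new module. Indeed $u^3\in V^{(3)}=V^{(-2)}$, so on $X$ it is a nonzero multiple of $z\bar u^2$. On the sphere $u^3$ and $z\bar u^2$ are orthogonal, and the polynomial $zu^5=u^3\,\overline{z\bar u^2}$ of degree $6$ has average $0$ over $S$ but not over $X$. The shortage of eigenspaces is what stops the icosahedron from being a $6$-design.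

In general there is no rotation $\rho$. Two things that it gave for free must be derived from dual thinness and the design property: that the modules are generated by harmonic forms on $U$, and that the generators do not vanish on any interior shell.

\section{The shells are designs; strength at most $7$}\label{sec:key}

Fix $x$ and an orthogonal decomposition of $V$ into irreducible $T(x)$-modules, and let $V_r$ be the sum of those with dual endpoint $r$. The $V_r$ are mutually orthogonal submodules, $V=\bigoplus_rV_r$, and $E_rV=\bigoplus_{q\le r}E_rV_q$.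

\begin{proposition}\label{prop:key}
Let $m\ge3$ and $e\ge1$, let $\tilde X$ be a $2e$-design, and assume that the irreducible $T(x)$-submodules of $V$ of dual endpoint at most $e-1$ are dual thin. Then:
\begin{enumerate}
\item[(a)] $E_rV_r=\operatorname{Harm}_r(U)|_X$ for $0\le r\le e$.
\item[(b)] $\sum_{y\in X_i}F(y)=0$ for all $i$ and all $F\in\operatorname{Harm}_k(U)$ with $1\le k\le2e-1$.
\item[(c)] For $1\le r\le e-1$ the decomposition contains a module of dual endpoint $r$, and every such module has dimension $\nu$. Consequently $\nu\le d-r+1$.
\end{enumerate}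
\end{proposition}

Part (b) says that each interior shell, projected to $U$ and rescaled, is a $(2e-1)$-design on the unit sphere of $U$. The design property of $\tilde X$ controls only sums over all of $X$; the passage to single shells is possible because each $V_r$ is invariant under the $E_i^*$.

\begin{proof}
By Lemma~\ref{lem:design}, $e\le d$, and restriction is an isometry of $\operatorname{Harm}_r(\mathbb R^m)$ onto $E_rV$ for $r\le e$.

(a) We match the decomposition $E_rV=\bigoplus_{q\le r}E_rV_q$ with \eqref{eq:branch}, by induction on $r$. For $r=0$, $E_0V_0=E_0V$ consists of the constants. Let $1\le r\le e$, assume (a) below $r$, and let $q<r$. The summands of $V_q$ are dual thin because $q\le e-1$. Lemma~\ref{lem:thin}(iii), applied to each of them, and the induction hypothesis give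
\[
E_rV_q=\{E_r(z^{r-q}f):f\in E_qV_q\}=\{E_r\bigl((z^{r-q}h)|_X\bigr):h\in\operatorname{Harm}_q(U)\}.
\]
The polynomial $z^{r-q}h-G^{(q)}_{r-q}(z)h$ has degree less than $r$, so $E_r$ annihilates its restriction by Lemma~\ref{lem:pol}. By \eqref{eq:branch}, $G^{(q)}_{r-q}(z)h$ agrees on $S$ with an element of $\operatorname{Harm}_r(\mathbb R^m)$, so its restriction lies in $E_rV$. Hence $E_rV_q=\bigl(G^{(q)}_{r-q}(z)\operatorname{Harm}_q(U)\bigr)|_X$ for all $q<r$. Now $E_rV_r$ is the orthogonal complement in $E_rV$ of these spaces. Since restriction is an isometry, it is the image of the remaining summand $\operatorname{Harm}_r(U)$ of \eqref{eq:branch}.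

(b) Write $k=r+r'$ with $0\le r'<r\le e$: if $k=2j-1$, then $1\le j\le e$ and we take $(r,r')=(j,j-1)$; if $k=2j$, then $1\le j\le e-1$ and we take $(r,r')=(j+1,j-1)$. Let $a\in U_{\mathbb C}$ with $a\cdot a=0$, and put $h=(a\cdot u)^r$, $h'=(\bar a\cdot u)^{r'}$. By (a), $h|_X\in V_r$ and $h'|_X\in V_{r'}$. As $V_r$ is a module, $E_i^*(h|_X)\in V_r$, and $V_r\perp V_{r'}$. Therefore
\[
0=\sum_{y\in X_i}h(y)\overline{h'(y)}=\sum_{y\in X_i}(a\cdot u(y))^k ,
\]
and Lemma~\ref{lem:iso} extends this to all of $\operatorname{Harm}_k(U)$.

(c) The space $\operatorname{Harm}_r(U)$ is nonzero because $\dim U\ge2$, it is a summand of $\operatorname{Harm}_r(\mathbb R^m)$, and restriction is injective there. So $E_rV_r\ne0$ by (a), and a module $W$ of dual endpoint $r$ occurs. Let $W$ be any such module and $0\ne f\in E_rW$. By (a), $f=h|_X$ with $0\ne h\in\operatorname{Harm}_r(U)$. Write $h\bar h=\sum_{j=0}^r|u|^{2(r-j)}F_{2j}$ with $F_{2j}\in\operatorname{Harm}_{2j}(U)$, by (H1). By (H2), $F_0=\langle h,h\rangle_U>0$. Since $2r\le2e-2$, part (b) removes the terms with $j\ge1$ from the sum over a shell: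
\[
\sum_{y\in X_i}|h(y)|^2=k_i(1-z_i^2)^rF_0 .
\]
As $r\ge1$, this is nonzero exactly for the interior shells. Lemma~\ref{lem:thin}(ii) gives $\dim W=\nu$, and (i) gives the inequality.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, parts (1) and (2)]
Let $x$ be as in the theorem. If $\tilde X$ were an $8$-design, Proposition~\ref{prop:key}(c) with $e=4$, $r=3$ would give $\nu\le d-2$, contrary to \eqref{eq:nu}. This proves (1).

Suppose that $\tilde X$ is a $6$-design. Proposition~\ref{prop:key}(c) with $e=3$, $r=2$ gives $\nu\le d-1$, so $z_i=-1$ for some $i$ by \eqref{eq:nu}. Every row of $A_i$ has sum $k_i>0$, so $-\xi_w\in\tilde X$ for every $w\in X$. Thus $\tilde X$ is antipodal, hence a $7$-design, and $t(\tilde X)\ne6$.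
\end{proof}

\begin{remark}
Dual thinness enters only through Lemma~\ref{lem:thin}, in parts (a) and (c) of the proposition, and the modules of dual endpoint $3$ are used only for part (1) of the theorem. The condition $m\ge3$ enters through Lemma~\ref{lem:iso} and through $\operatorname{Harm}_r(U)\ne0$. For $m=2$ the line $U$ carries no harmonic forms of degree $r\ge2$, and the modules that give the inequalities above need not exist: in Example~\ref{ex:polygon} the design property can be of any order.
\end{remark}

\section{Strength $7$}\label{sec:seven}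

In this section we prove Theorem~\ref{thm:main}(3). Let $t(\tilde X)=7$. By the proof of part (2), $\tilde X=-\tilde X$. Let $H=\operatorname{Harm}_4(\mathbb R^m)$ with $\langle\,,\rangle_S$. Lemma~\ref{lem:design} with $k=4$ gives $d\ge4$ and $H|_X=E_4V$, and Proposition~\ref{prop:key}(b) with $e=3$ gives
\begin{equation}\label{eq:shell5}
\sum_{y\in X_i}F(y)=0\qquad(F\in\operatorname{Harm}_k(U),\ 1\le k\le5).
\end{equation}

The count $\nu=d-1$ is consistent for every $d$, so counting alone does not bound $d$. We use instead that the strength is one short of what makes the restriction $R\colon H\to V$ an isometry. The failure is measured by the Gram operator $\Gamma=R^*R$ on $H$, characterized by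
\[
\langle\Gamma f,g\rangle_S=\langle f|_X,g|_X\rangle_X\qquad(f,g\in H).
\]
The scheme forces $\Gamma$ to have at most one nonzero eigenvalue. On the other hand, two eigenvalues can be computed from the distribution of $z$, and they move in opposite directions when its eighth moment is wrong. So one of them is $0$, and an eigenvector for $0$ is a quartic that vanishes on $\tilde X$.

\subsection*{Step 1: $\Gamma$ has at most one nonzero eigenvalue}
For $y\in X$ let $Z_y=Z_4(\xi_y\cdot\,)\in H$. The reproducing property gives, for $f\in H$ and $\phi\in V$,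
\[
\langle Rf,\phi\rangle_X=|X|^{-1}\sum_yf(\xi_y)\overline{\phi(y)}=\Bigl\langle f,\ |X|^{-1}\sum_y\phi(y)Z_y\Bigr\rangle_S ,
\]
so $R^*\phi=|X|^{-1}\sum_y\phi(y)Z_y$, and $RR^*$ is the matrix $|X|^{-1}(Z_4(\xi_w\cdot\xi_y))_{w,y}$. This matrix is constant on each relation, so it is a combination of $E_0,\dots,E_d$, and its image lies in $RH=E_4V$. Hence $RR^*=\lambda E_4$ for a scalar $\lambda$. From $E_4R=R$ we get $R^*E_4=R^*$, and so
\[
\Gamma R^*=R^*(RR^*)=\lambda R^*E_4=\lambda R^* .
\]
Multiplying by $R$ on the right gives $\Gamma^2=\lambda\Gamma$: every eigenvalue of $\Gamma$ is $0$ or $\lambda$. Applying the identity to the indicator function of $x$ gives $\Gamma Z_x=\lambda Z_x$.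

\subsection*{Step 2: the value of $\lambda$}
Let $\tau=|X|^{-1}\sum_ik_i\delta_{z_i}$ be the distribution of $z$ on $X$. By Lemma~\ref{lem:moment}, $\tau$ and $\sigma$ have the same moments up to degree $7$. Put
\[
\varepsilon=\int s^8d\tau-\int s^8d\sigma .
\]
The numbers $k_i,z_i$ do not depend on the base point, so $\varepsilon=0$ would make $\tilde X$ an $8$-design by Lemma~\ref{lem:moment}. Hence $\varepsilon\ne0$. The function $Z_x=Z_4(z)$ is a nonzero multiple of $G^{(0)}_4(z)$, and $(G_4^{(0)})^2$ is monic of degree $8$. Therefore
\[
\lambda=\frac{\langle\Gamma Z_x,Z_x\rangle_S}{\langle Z_x,Z_x\rangle_S}=\frac{\int(G_4^{(0)})^2d\tau}{\int(G_4^{(0)})^2d\sigma}=1+\frac{\varepsilon}{n_0},\qquad n_0=\int(G_4^{(0)})^2d\sigma>0 .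
\]

\subsection*{Step 3: a second eigenvalue}
The next summand of \eqref{eq:branch} carries the weight $1-s^2$, which reverses the sign of the leading term. For $0\ne v\in U$ let $g_v\in H$ be the nonzero element equal to $G^{(1)}_3(z)(v\cdot u)$ on $S$, and put
\[
n_1=\int(G^{(1)}_3)^2(1-s^2)\,d\sigma>0,\qquad\lambda_1=\frac1{n_1}\int(G^{(1)}_3)^2(1-s^2)\,d\tau=1-\frac{\varepsilon}{n_1},
\]
where the last equality holds because $(G_3^{(1)})^2(1-s^2)+s^8$ has degree at most $7$. We claim that $\Gamma g_v=\lambda_1g_v$. By \eqref{eq:branch} it suffices to show that $\langle g_v|_X,g|_X\rangle_X=\lambda_1\langle g_v,g\rangle_S$ for $g=G^{(q)}_{4-q}(z)h$ with $h\in\operatorname{Harm}_q(U)$, $0\le q\le4$. We have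
\[
\langle g_v|_X,g|_X\rangle_X=|X|^{-1}\sum_iG^{(1)}_3(z_i)\,G^{(q)}_{4-q}(z_i)\sum_{y\in X_i}(v\cdot u(y))\,\overline{h(y)} .
\]
The form $(v\cdot u)\bar h$ on $U$ has degree $q+1\le5$. Expand it by (H1). On $X_i$ the factors $|u|^{2j}$ are constant, so by \eqref{eq:shell5} only the term with $F_0=\langle v\cdot u,h\rangle_U$ contributes, and the inner sum is $k_i(1-z_i^2)^{(q+1)/2}F_0$. If $q\ne1$, then $F_0=0$ by (H2), and both $\langle g_v|_X,g|_X\rangle_X$ and $\langle g_v,g\rangle_S$ vanish. If $q=1$, then
\[
\langle g_v|_X,g|_X\rangle_X=F_0\int(G_3^{(1)})^2(1-s^2)\,d\tau=\lambda_1n_1F_0,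
\]
while $\langle g_v,g\rangle_S=n_1F_0$ by \eqref{eq:product}. This proves the claim.

\subsection*{Step 4: the inner products}
By Step 1, $\lambda_1\in\{0,\lambda\}$, and $\lambda-\lambda_1=\varepsilon(1/n_0+1/n_1)\ne0$. So $\lambda_1=0$, and $\langle g_v|_X,g_v|_X\rangle_X=0$: the function $G^{(1)}_3(z)(v\cdot u)$ vanishes on $X$ for every $0\ne v\in U$. If $y$ lies in an interior shell, the choice $v=u(y)\ne0$ gives $G^{(1)}_3(z(y))=0$. Thus every $z_i\ne\pm1$ is a root of $G_3^{(1)}$, an odd monic cubic with simple roots in $(-1,1)$:
\[
G^{(1)}_3(s)=s(s^2-\zeta^2),\qquad0<\zeta<1 .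
\]
Hence $d+1\le5$, and with $d\ge4$ we get $d=4$.

\subsection*{Step 5: tightness}
Write $\tilde X=Y\sqcup(-Y)$. For $\eta\in Y$ consider the cubic form $F_\eta(\xi)=(\eta\cdot\xi)\bigl((\eta\cdot\xi)^2-\zeta^2|\xi|^2\bigr)$. For $\eta\ne\eta'$ in $Y$ we have $\eta'\ne\pm\eta$, so $\eta\cdot\eta'\in\{0,\pm\zeta\}$ and $F_\eta(\eta')=0$, whereas $F_\eta(\eta)=1-\zeta^2\ne0$. So the $F_\eta$ are linearly independent in the space of cubic forms, which has dimension $\binom{m+2}3$, and $|\tilde X|=2|Y|\le2\binom{m+2}3$. By Lemma~\ref{lem:lp} equality holds. This completes the proof of Theorem~\ref{thm:main}. In a dual thin scheme its hypothesis holds at every point $x$, so the conjecture follows. \qed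

\begin{remark}
Orthogonality of $G_3^{(1)}$ to $s$ and \eqref{eq:moments} give $\zeta^2=(\mu_4-\mu_6)/(\mu_2-\mu_4)=3/(m+4)$. For the roots of $E_8$ this is $\zeta=\frac12$. There $\mu_8=\frac1{128}$ and $\int s^8d\tau=(2+112/256)/240=\frac{13}{1280}$, so $\varepsilon=\frac3{1280}$, while expanding $s^2(s^2-\frac14)^2(1-s^2)$ gives $n_1=-\mu_8+\frac32\mu_6-\frac9{16}\mu_4+\frac1{16}\mu_2=\frac3{1280}$. So $\lambda_1=0$, as Step~4 requires.
\end{remark}

\section{Tight $7$-designs are dual thin}\label{sec:converse}

\begin{proof}[Proof of Theorem~\ref{thm:converse}]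
Let $N=\binom{m+2}3$ and $|\Omega|=2N$. By Lemma~\ref{lem:lp}, $\Omega=-\Omega$ and there are at most five inner products. By \eqref{eq:dims},
\[
|\Omega|-\sum_{k=0}^3\dim\operatorname{Harm}_k(\mathbb R^m)=\binom{m+2}3-\binom{m+1}2=\binom{m+1}3>0 .
\]
Lemma~\ref{lem:fromdesign} with $d=4$ shows that $X=\Omega$ is a $Q$-polynomial scheme with four classes and spherical embedding $\Omega$. If $\Omega$ were an $8$-design, it would be a $9$-design by antipodality, contrary to $t(\Omega)\le2d=8$ (Lemma~\ref{lem:design}). So the strength is $7$.

It remains to prove dual thinness. Fix $x\in\Omega$. By Lemma~\ref{lem:design}, $E_kV=\operatorname{Harm}_k(\mathbb R^m)|_X$ for $k\le4$, and restriction is injective for $k\le3$. As $\pm1$ occur among the five values $z_i$, we have $\nu=3$. We write down, as for the icosahedron, the modules generated by harmonic forms of degree at most $2$ on $U$; parity handles the rest.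

\emph{Degree $0$.} Let $\hat x$ be the indicator function of $x$. The space $M^*1$ is spanned by the indicators $A_i\hat x$ of the shells, hence also by the vectors $E_i\hat x$. So it is a submodule with $\dim E_iM^*1\le1$.

\emph{Degree $1$.} Let $0\neq\ell\in\operatorname{Harm}_1(U)$. It vanishes at $\pm x$, so $\dim M^*\ell\le\nu=3$. By Lemma~\ref{lem:branch} and injectivity, $M^*\ell$ contains the nonzero vectors $\ell\in E_1V$, $z\ell\in E_2V$ and $G^{(1)}_2(z)\ell\in E_3V$. They form a basis, so $M^*\ell$ is a submodule with $\dim E_iM^*\ell\le1$.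

\emph{Degree $2$.} Let $0\ne h\in\operatorname{Harm}_2(U)$. It vanishes at $\pm x$, so the cubic in $z$ whose roots are the three interior values annihilates it, and $M^*h=\operatorname{span}(h,zh,z^2h)$. This space is also spanned by $h\in E_2V$, $zh\in E_3V$ and $G^{(2)}_2(z)h\in E_4V$, where the last vector may be zero. So $M^*h$ is a submodule with $\dim E_iM^*h\le1$.

Let $V''$ be the sum of all these submodules. By \eqref{eq:branch}, $E_0V$ is spanned by $1$, $E_1V$ by $z$ and the $\ell$, and $E_2V$ by $G_2^{(0)}(z)$, the $z\ell$ and the $h$. So $V''\supset E_0V+E_1V+E_2V$, and the submodule $V'=(V'')^\perp$ satisfies $V'=E_3V'\oplus E_4V'$.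

On $\Omega=-\Omega$ the functions in $E_3V$ are odd and those in $E_4V$ are even, being restrictions of forms of degree $3$ and $4$. So in a submodule $W\subset V'$ the odd functions form $E_3W$ and the even functions form $E_4W$. Since $z$ is odd, $zE_3W\subset E_4W$ and $zE_4W\subset E_3W$. Let $W\subset V'$ be irreducible. If $E_3W=0$, then $W=E_4W$ and $zW=0$, so every line in $W$ is a submodule and $\dim W=1$. If $E_3W\ne0$, let $f$ be an eigenvector of $z^2$ on $E_3W$. Then $\operatorname{span}(f,zf)$, with $f\in E_3V$ and $zf\in E_4V$, is invariant under $z$ and all $E_i$, so it equals $W$. In both cases $\dim E_iW\le1$ for all $i$.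

Now $V=V''\oplus V'$, and $V'$ is a sum of irreducible submodules, so $T(x)$ is dual thin by Lemma~\ref{lem:sum}. As $x$ was arbitrary, the scheme is dual thin.
\end{proof}

\begin{remark}
Tight $7$-designs show that Proposition~\ref{prop:key}(c) does not extend to $r=e$. Take $e=3$. By part (a) and injectivity, $E_3V_3=\operatorname{Harm}_3(U)|_X\ne0$, and a summand of $V_3$ has dimension at most $d-3+1=2<\nu$. Its generator is a harmonic cubic on $U$ that vanishes on an interior shell, which is possible because part (b) does not reach degree $6$. This is why the count excludes strength $8$ but not strength $7$.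
\end{remark}

\begin{proof}[Proof of Corollary~\ref{cor:equiv}]
By Theorem~\ref{thm:main}, $t(\tilde X)\ge6$ implies $t(\tilde X)=7$, which implies that $\tilde X$ is a tight $7$-design and $d=4$. If $\tilde X$ is a tight $7$-design, its strength is $7\ge6$ by Theorem~\ref{thm:converse}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{LMMST}
Jesse Lansdown, William J. Martin, Akihiro Munemasa, Sho Suda, Hajime Tanaka,
\emph{On the spherical design properties of a $P$- and $Q$-polynomial association scheme},
arXiv:2608.27082 (2026).

\end{thebibliography}
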